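\title{A nilpotent Lie algebra that is not a degeneration of any other Lie algebra}

\begin{abstract}
The Grunewald--O'Halloran conjecture asserts that every complex nilpotent Lie algebra lies in the orbit closure of some Lie algebra of the same dimension that is not isomorphic to it. We disprove it by an explicit algebra $\mu$ of dimension $330$ and nilpotency class $3$, and we give counterexamples in every dimension $n\ge 3900$. Every Lie algebra near $\mu$ is isomorphic to a member of one explicit family of nilpotent algebras, and $\mu$ has the smallest derivation algebra in this family, so no larger orbit comes close to it. The closure of the family is an irreducible component of the variety of $330$-dimensional Lie algebras that consists of nilpotent algebras and contains no open orbit.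
\end{abstract}

\section{Introduction}\label{sec:intro}

All algebras are finite-dimensional over $\mathbb C$. Fix $n\ge2$. The bilinear maps $\mathbb C^n\times\mathbb C^n\to\mathbb C^n$ form an affine space of dimension $n^3$, which we equip with the Zariski topology. The skew-symmetric maps that satisfy the Jacobi identity form a closed subvariety $\mathcal L_n$. The group $GL_n=GL_n(\mathbb C)$ acts on $\mathcal L_n$ by
\[
(g*\mu)(x,y)=g\,\mu(g^{-1}x,g^{-1}y),
\]
and the orbits $\operatorname{Orb}(\mu)$ are the isomorphism classes of $n$-dimensional Lie algebras. An algebra $\mu\in\mathcal L_n$ is a \emph{degeneration} of $\lambda\in\mathcal L_n$ if $\mu\in\overline{\operatorname{Orb}(\lambda)}$ and $\mu\not\cong\lambda$. The closure is the same in the Zariski and in the Euclidean topology, so this says that the structure constants of $\mu$ are limits of structure constants of the one algebra $\lambda$, written in varying bases. We consider the following conjecture, as stated in \cite{CKLO}.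

\medskip
\noindent\textbf{Conjecture} (Grunewald--O'Halloran). \emph{For every $n\ge2$ and every nilpotent $\mu\in\mathcal L_n$ there is $\lambda\in\mathcal L_n$ such that $\mu$ is a degeneration of $\lambda$.}
\medskip

The two extreme cases suggest where nilpotent algebras should stand. For $g=s\cdot\mathrm{id}$ we have $g*\lambda=s^{-1}\lambda$, so the abelian algebra is a degeneration of every nonabelian one. At the other end, an algebra whose orbit is open in $\mathcal L_n$ is a degeneration of nothing, because an open set that meets $\overline{\operatorname{Orb}(\lambda)}$ meets $\operatorname{Orb}(\lambda)$. Nilpotent algebras look like the first case, and the following construction confirms the conjecture for many of them. For a Lie algebra $\mathfrak g$ put $\mathfrak g^1=\mathfrak g$ and $\mathfrak g^{k+1}=[\mathfrak g,\mathfrak g^k]$; the algebra has \emph{class at most $c$} if $\mathfrak g^{c+1}=0$.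

\begin{lemma}\label{lem:solv}
Let $\mu=[\,\cdot\,,\cdot\,]$ be a nilpotent Lie bracket on a space $\mathfrak g$ of dimension $n\ge2$.
\begin{enumerate}
\item[(a)] Let $I$ be an ideal of codimension one, $a\notin I$, and $D$ a derivation of $I$ with $\operatorname{tr}D\ne0$. Define $\lambda_s$ by $\lambda_s=\mu$ on $I\times I$ and $\lambda_s(a,y)=[a,y]+sDy$ for $y\in I$. Then each $\lambda_s$ is a Lie bracket, $\lambda_0=\mu$, and $\lambda_s$ is not nilpotent for $s\neq0$.
\item[(b)] If $\mathfrak g=\bigoplus_{k\ge1}\mathfrak g_k$ with $[\mathfrak g_j,\mathfrak g_k]\subset\mathfrak g_{j+k}$ and $\mathfrak g_1\neq0$, then $\mu$ is a degeneration.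
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The algebra $\lambda_s$ is the semidirect product of $\mathbb Ca$ and $I$ given by the derivation $\operatorname{ad}a+sD$ of $I$, whose trace is $s\operatorname{tr}D$.

(b) Write $\mathfrak g_1=\mathbb Ca\oplus I_1$, let $I=I_1\oplus\bigoplus_{k\ge2}\mathfrak g_k$, and let $D$ be multiplication by $k$ in degree $k$. The map $g_t$ that is $t^k$ on $\mathfrak g_k$ is an automorphism of $\mu$, commutes with $D$ and sends $a$ to $ta$; hence $g_t*\lambda_1=\lambda_{1/t}$. For $t\to\infty$ we get $\mu\in\overline{\operatorname{Orb}(\lambda_1)}$, and $\lambda_1$ is not nilpotent.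
\end{proof}

An algebra of class at most $2$ is graded, with $\mathfrak g_2=\mathfrak g^2$ and $\mathfrak g_1$ any complement. So the conjecture holds in class at most $2$, and class $3$ is the first place where it can fail. It does fail there.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For $n=330$ and for every $n\ge3900$ there is an explicit nilpotent Lie algebra $\mu\in\mathcal L_n$ of class $3$ such that $\mu\notin\overline{\operatorname{Orb}(\lambda)}$ for every $\lambda\in\mathcal L_n$ with $\lambda\not\cong\mu$. The conjecture is false in these dimensions.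
\item[(b)] The variety $\mathcal L_{330}$ has an irreducible component $\mathcal C$ that consists of nilpotent algebras of class at most $3$. No algebra in $\mathcal C$ has an open orbit in $\mathcal L_{330}$, and $\mathcal C$ contains infinitely many pairwise nonisomorphic algebras that are not degenerations.
\end{enumerate}
\end{theorem}

Part (b) shows how the guess goes wrong. Being a limit of algebras that are not isomorphic to $\mu$ is weaker than being a limit of one orbit. The algebra $\mu$ of dimension $330$ moves in a family with many parameters, so it is such a limit, but no orbit near $\mu$ is larger than the orbit of $\mu$.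

Section~\ref{sec:crit} turns this into a criterion in terms of cocycles and derivations, and tests it in dimension $3$. Section~\ref{sec:family} describes a family of algebras of class at most $3$ that is built to escape Lemma~\ref{lem:solv}, and Section~\ref{sec:config} selects a member $\mu$ by means of a set system. Sections~\ref{sec:forms}--\ref{sec:cocycles} verify the criterion for $\mu$, and Section~\ref{sec:end} draws the conclusions.

\section{A criterion for not being a degeneration}\label{sec:crit}

Let $\mu=[\,\cdot\,,\cdot\,]\in\mathcal L_n$. For a skew-symmetric bilinear map $\varphi$ and a linear map $M$ on $\mathbb C^n$ put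
\begin{align*}
d\varphi(a,b,c)&=\sum_{\mathrm{cyc}}\big([a,\varphi(b,c)]-\varphi([a,b],c)\big),\\
dM(a,b)&=[Ma,b]+[a,Mb]-M[a,b],
\end{align*}
where $\sum_{\mathrm{cyc}}$ runs over the cyclic permutations of $a,b,c$. The \emph{cocycles} $Z^2(\mu)=\{\varphi:d\varphi=0\}$ are the solutions of the Jacobi identity linearized at $\mu$: the coefficient of $s$ in the Jacobi expression $\sum_{\mathrm{cyc}}\nu(\nu(a,b),c)$ of $\nu=\mu+s\varphi$ is $-d\varphi(a,b,c)$. The \emph{coboundaries} $B^2(\mu)=\{dM\}$ are the directions along the orbit: the derivative of $g\mapsto g*\mu$ at $g=1$ is $M\mapsto-dM$. Thus $B^2(\mu)\subset Z^2(\mu)$, and the kernel of $M\mapsto dM$ is the derivation algebra $\operatorname{Der}(\mu)$.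

We use the following textbook facts about complex varieties.
\begin{enumerate}
\item[(F1)] An orbit of $GL_n$ is irreducible and open in its closure, so every orbit in $\overline{\operatorname{Orb}(\lambda)}\setminus\operatorname{Orb}(\lambda)$ has dimension less than $\dim\operatorname{Orb}(\lambda)$. Moreover $\dim\operatorname{Orb}(\nu)=n^2-\dim\operatorname{Der}(\nu)$, because $\operatorname{Der}(\nu)$ is the Lie algebra of the stabilizer $\operatorname{Aut}(\nu)$.
\item[(F2)] At a point $y$ of a variety $Y$ the Zariski tangent space satisfies $\dim T_yY\ge\dim_yY$, with equality exactly when $y$ is nonsingular. The nonsingular points form an open set, and each of them lies on exactly one irreducible component. A scheme of finite type over $\mathbb C$ is smooth at a closed point $y$ exactly when its tangent space at $y$ has dimension $\dim_y$.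
\item[(F3)] If $\Phi:P\to Y$ is a morphism and $P$ is irreducible and nonsingular, then $\operatorname{rank}d\Phi_p\le\dim\overline{\Phi(P)}$ for all $p$. (This holds when $\Phi(p)$ is a nonsingular point of $\overline{\Phi(P)}$, which is the case on a dense open set, and the rank is maximal on a dense open set.)
\item[(F4)] The image of a constructible set under a morphism is constructible, and a constructible set has the same closure in the Zariski and in the Euclidean topology.
\end{enumerate}

\begin{proposition}\label{prop:crit}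
Let $\mu\in\mathcal L_n$ and let $\Psi$ be a linear space of skew-symmetric bilinear maps with $\mu+\Psi\subset\mathcal L_n$. Assume
\begin{equation}\label{eq:versal}
Z^2(\mu)=B^2(\mu)+\Psi .
\end{equation}
\begin{enumerate}
\item[(a)] The set $\mathcal C=\overline{GL_n*(\mu+\Psi)}$ is an irreducible component of $\mathcal L_n$, the scheme defined by the Jacobi identities is smooth at $\mu$, and $GL_n*(\mu+\Psi)$ contains a Zariski open neighborhood $U$ of $\mu$ in $\mathcal L_n$.
\item[(b)] Assume also that $\dim\operatorname{Der}(\mu+\psi)\ge\dim\operatorname{Der}(\mu)$ for all $\psi\in\Psi$. Then there is a Zariski open subset $\Psi^\circ\subset\Psi$ with $0\in\Psi^\circ$ such that $\mu+\psi$ is not a degeneration of any $\lambda\in\mathcal L_n$ for $\psi\in\Psi^\circ$.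
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\Phi:GL_n\times\Psi\to\mathcal L_n$, $\Phi(g,\psi)=g*(\mu+\psi)$. Its source is irreducible, so $\mathcal C$ is irreducible. The image of $d\Phi_{(1,0)}$ is $B^2(\mu)+\Psi=Z^2(\mu)$. The tangent space $T_\mu\mathcal L_n$ lies in $Z^2(\mu)$, since the Jacobi polynomials vanish on $\mathcal L_n$. By (F3) and (F2),
\[
\dim\mathcal C\ \ge\ \operatorname{rank}d\Phi_{(1,0)}=\dim Z^2(\mu)\ \ge\ \dim T_\mu\mathcal L_n\ \ge\ \dim_\mu\mathcal L_n\ \ge\ \dim\mathcal C .
\]
All these numbers equal one number $N$. Hence $\mu$ is a nonsingular point of $\mathcal L_n$, and $\mathcal C$ is the unique component through it. The tangent space at $\mu$ of the scheme cut out by the Jacobi identities is exactly $Z^2(\mu)$, of dimension $\dim_\mu\mathcal L_n$, so the scheme is smooth at $\mu$.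

Let $Y^\circ$ be the set of nonsingular points of $\mathcal L_n$ that lie on $\mathcal C$. By (F2) it is the nonsingular locus minus the other components, so it is open in $\mathcal L_n$, and it is a complex manifold of dimension $N$. The set $\Omega$ of points $p$ with $\Phi(p)\in Y^\circ$ and $\operatorname{rank}d\Phi_p\geq N$ is Zariski open and contains $(1,0)$. On $\Omega$ the map $\Phi$ is a holomorphic submersion to $Y^\circ$, so $U=\Phi(\Omega)$ is open in the Euclidean topology. By (F4) its complement in $\mathcal L_n$ is constructible and Euclidean closed, hence Zariski closed.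

(b) Let $\Psi^\circ$ be the set of $\psi$ with $\mu+\psi\in U$ and $\dim\operatorname{Der}(\mu+\psi)\le\dim\operatorname{Der}(\mu)$. The second condition is open, because $\operatorname{Der}(\mu+\psi)$ is the kernel of a linear map whose matrix depends polynomially on $\psi$. Let $\psi\in\Psi^\circ$, $\nu=\mu+\psi$, and suppose $\nu\in\overline{\operatorname{Orb}(\lambda)}$ with $\lambda\not\cong\nu$. Then $\operatorname{Orb}(\lambda)$ meets the open set $U$, so $\lambda\cong\mu+\psi'$ with $\psi'\in\Psi$, and $\dim\operatorname{Der}(\lambda)\ge\dim\operatorname{Der}(\mu)\ge\dim\operatorname{Der}(\nu)$. By (F1) this gives $\dim\operatorname{Orb}(\lambda)\le\dim\operatorname{Orb}(\nu)$, while $\nu\in\overline{\operatorname{Orb}(\lambda)}\setminus\operatorname{Orb}(\lambda)$ gives the strict opposite inequality.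
\end{proof}

\begin{example}\label{ex:dim3}
The mechanism is visible for solvable algebras of dimension $3$. Let $\mu_\alpha$ have basis $e_0,e_1,e_2$ and brackets $[e_0,e_1]=e_1$, $[e_0,e_2]=\alpha e_2$, $[e_1,e_2]=0$, and let $\Psi=\mathbb C\psi$, where $\psi(e_0,e_2)=e_2$ and $\psi$ vanishes on the other pairs. Then $\mu_\alpha+s\psi=\mu_{\alpha+s}$.

\emph{Derivations.} For every $\alpha$ the maps with $\delta e_0\in\langle e_1,e_2\rangle$, $\delta e_1\in\mathbb Ce_1$, $\delta e_2\in\mathbb Ce_2$ are derivations, so $\dim\operatorname{Der}(\mu_\alpha)\ge4$. Write $\delta e_j=\sum_k\delta_j^ke_k$. The derivation rule on $(e_0,e_1)$ gives $\delta_1^0=\delta_0^0=(1-\alpha)\delta_1^2=0$, on $(e_0,e_2)$ it gives $(1-\alpha)\delta_2^1=0$, and on $(e_1,e_2)$ it gives $\delta_2^0=0$. So the dimension is $4$ for $\alpha\ne1$, and then $\dim B^2(\mu_\alpha)=9-4=5$.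

\emph{Cocycles.} With $\varphi(e_i,e_j)=\sum_k\varphi_{ij}^ke_k$,
\[
d\varphi(e_0,e_1,e_2)=-(1+\alpha)\varphi_{12}^0\,e_0-(\alpha\varphi_{12}^1+\varphi_{20}^0)\,e_1-(\varphi_{12}^2+\alpha\varphi_{01}^0)\,e_2 .
\]
For $\alpha\ne-1$ these are three independent conditions, so $\dim Z^2(\mu_\alpha)=6$. A coboundary $\varphi=dM$ has $\varphi_{01}^1=M_0^0$ and $\varphi_{02}^2=\alpha M_0^0$, where $M_0^0$ is the $e_0$-coordinate of $Me_0$; so $\psi\notin B^2(\mu_\alpha)$.

For $\alpha\neq\pm1$ both hypotheses of Proposition~\ref{prop:crit} hold, and $\mu_\alpha$ is not a degeneration. For $\alpha=-1$ we have $\dim Z^2=7$, and $\mu_{-1}$ is the limit of the algebras with the additional bracket $[e_1,e_2]=se_0$. For $\alpha=1$ we have $\dim\operatorname{Der}=6$, and $\mu_1$ is the limit of the algebras with $[e_0,e_2]=e_2+se_1$. In both cases rescaling $e_1$ shows that the algebras with $s\ne0$ are isomorphic to each other; they are not isomorphic to the limit, which has a smaller derived algebra in the first case and a diagonalizable $\operatorname{ad}e_0$ on the derived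 algebra in the second.
\end{example}

The task is to find $\mu$ and $\Psi$ as in Proposition~\ref{prop:crit} with $\mu$ nilpotent.

\section{A family of algebras of class three}\label{sec:family}

Let $X$ be a finite set with $d$ elements, among them four distinct elements $p_1,q_1,p_2,q_2$, and let $V$ be the vector space whose dual $V^*$ has basis $X$. Elements of $X$ are thus covectors; vectors of $V$ are written $\mathbf x,\mathbf y,\mathbf v$ or $u$. For $\xi,\zeta,\ell\in V^*$ and $\sigma\in\Lambda^2V^*$ the wedge products are normalized by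
\[
(\xi\wedge\zeta)(\mathbf x,\mathbf y)=\xi(\mathbf x)\zeta(\mathbf y)-\xi(\mathbf y)\zeta(\mathbf x),\qquad(\ell\wedge\sigma)(\mathbf x,\mathbf y,\mathbf v)=\sum_{\mathrm{cyc}}\ell(\mathbf x)\sigma(\mathbf y,\mathbf v),
\]
and $\sigma\wedge\ell=\ell\wedge\sigma$. Put $\tau_i=p_i\wedge q_i$. Let $W$ be a space of dimension $m$, and let
\[
C=\langle c_1,c_2\rangle,\qquad W'=\langle z_1,z_1',z_2,z_2'\rangle,\qquad\mathfrak z=W\oplus W',\qquad\mathfrak g=V\oplus C\oplus\mathfrak z,
\]
so that $n=\dim\mathfrak g=d+m+6$. Let $\Psi=\operatorname{Hom}(\Lambda^2V,\mathfrak z)$, viewed as the skew maps on $\mathfrak g$ that send $V\times V$ to $\mathfrak z$ and vanish when an argument lies in $C\oplus\mathfrak z$. For $\psi\in\Psi$ define $\mu_\psi$ by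
\begin{equation}\label{eq:family}
[\mathbf x,\mathbf y]=\sum_{i=1}^2\tau_i(\mathbf x,\mathbf y)\,c_i+\psi(\mathbf x,\mathbf y),\qquad[c_i,\mathbf x]=p_i(\mathbf x)z_i+q_i(\mathbf x)z_i',
\end{equation}
$[c_1,c_2]=0$ and $[\mathfrak z,\mathfrak g]=0$. Let $P_i,Q_i\in V$ be the vectors dual to $p_i,q_i$ in the basis dual to $X$, and let $R=\langle P_1,Q_1,P_2,Q_2\rangle$. The algebra $\mu_0$ is the direct sum of an abelian algebra and two copies of the algebra $[P,Q]=c$, $[c,P]=z$, $[c,Q]=z'$. We view $\operatorname{Hom}(V,\mathfrak z)$ as the linear maps $\mathfrak g\to\mathfrak z$ that vanish on $C\oplus\mathfrak z$.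

\begin{lemma}\label{lem:family}
Every $\mu_\psi$ is a Lie algebra of class at most $3$. Its derivation algebra contains $\operatorname{ad}(R)\oplus\operatorname{Hom}(V,\mathfrak z)$, a space of dimension $4+d(m+4)$.
\end{lemma}

\begin{proof}
On three vectors of $V$, the sum $\sum_{\mathrm{cyc}}[[\mathbf x,\mathbf y],\mathbf v]$ is the value of $\sum_i\big((\tau_i\wedge p_i)z_i+(\tau_i\wedge q_i)z_i'\big)=0$. If one of three vectors lies in $C\oplus\mathfrak z$ and the others in $V$, $C$ or $\mathfrak z$, every double bracket vanishes, because $[V,V]\subset C\oplus\mathfrak z$, $[C,V]\subset\mathfrak z$, $[C,C]=0$ and $\mathfrak z$ is central. The same inclusions give $\mathfrak g^2\subset C\oplus\mathfrak z$, $\mathfrak g^3\subset\mathfrak z$ and $\mathfrak g^4=0$.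

A map in $\operatorname{Hom}(V,\mathfrak z)$ kills all brackets and has central values, so it is a derivation. The $C$-components of $[P_i,\mathbf x]$ and $[Q_i,\mathbf x]$ are $q_i(\mathbf x)c_i$ and $-p_i(\mathbf x)c_i$. Hence $\operatorname{ad}r$ has a nonzero $C$-component on $V$ for $0\ne r\in R$, which gives $\dim\operatorname{ad}(R)=4$ and $\operatorname{ad}(R)\cap\operatorname{Hom}(V,\mathfrak z)=0$.
\end{proof}

We look for a member $\mu$ of the family with no further derivations and with $Z^2(\mu)=B^2(\mu)+\Psi$. All algebras near such a $\mu$ are then nilpotent, so by Lemma~\ref{lem:solv}(a) no ideal of codimension one has a derivation of nonzero trace. The ideals to watch are the kernels $I_f$ of covectors $0\neq f\in V^*$, extended by zero to $C\oplus\mathfrak z$. This test explains each ingredient of \eqref{eq:family}.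
\begin{itemize}
\item \emph{The $W'$-components of $\psi$.} If $\psi$ takes values in $W$, then $V$, $C\oplus W$, $W'$ are the pieces of degrees $1,2,3$ of a grading. A $z_i$-component of $\psi$ asks $z_i$ to have degree $2$ as well and destroys this grading.
\item \emph{Two elements $c_1,c_2$.} Omit $c_2,z_2,z_2'$ and take $f=p_1$. Then $\tau_1$ vanishes on $V\cap I_f$, so $I_f$ is graded with $(V\cap I_f)\oplus\mathbb Cc_1$ in degree $1$ and the rest in degree $2$. With two elements $c_i$, one of the forms $\tau_i$ survives on every $I_f$.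
\item \emph{Two elements $z_i,z_i'$.} If $[c_1,\mathbf x]=p_1(\mathbf x)z_1$ and $f=p_1$, then $c_1$ is central in $I_f$ and no bracket in $I_f$ has a $c_1$-component. The projection of $I_f$ onto $\mathbb Cc_1$ is a derivation of trace $1$.
\item \emph{Forms of large rank.} If the component of $\psi$ along a basis vector $w\in W$ is a decomposable form $f\wedge f'$, the projection of $I_f$ onto $\mathbb Cw$ is a derivation of trace $1$ for the same reason.
\end{itemize}
The space $W$ serves to make $V$ stiff: its many $2$-forms will leave no endomorphisms of $V$ other than scalars, and no deformations of the bracket with values in $V$ other than the obvious ones. To prove this by hand we choose forms with disjoint sets of monomials, so that linear algebra becomes a comparison of single coefficients.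

\section{Admissible configurations and the algebra $\mu$}\label{sec:config}

\begin{definition}\label{def:adm}
A \emph{configuration} consists of a finite set $X$ of \emph{points}, a set $\mathcal B$ of $6$-element subsets of $X$ called \emph{blocks}, four distinct $6$-element subsets $G_1,G_1',G_2,G_2'\notin\mathcal B$, and two disjoint $2$-element subsets $E_1=\{p_1,q_1\}$, $E_2=\{p_2,q_2\}$. Put
\[
E=E_1\cup E_2,\qquad\mathcal H=\mathcal B\cup\{G_1,G_1',G_2,G_2',E_1,E_2\}.
\]
The $6$-element members of $\mathcal H$ are called \emph{big}. Distinct points are \emph{adjacent} if some member of $\mathcal H$ contains both. For $e\in E$ let $\hat e$ be the other element of the set $E_i$ that contains $e$. Put $S_v=\{v\}$ for $v\notin E$ and $S_v=\{v,\hat v\}$ for $v\in E$. The configuration is \emph{admissible} if: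
\begin{enumerate}
\item[(P1)] distinct members of $\mathcal H$ share at most one point;
\item[(P2)] if $K\in\mathcal H$ and $v\in X\setminus K$, then $v$ is adjacent to at most one point of $K$;
\item[(P3)] every point lies in at least three blocks;
\item[(P4)] $|b\cap E|\le1$ for every block $b$;
\item[(P5)] for every $v\in X$, the graph on $X\setminus S_v$ that joins $x\ne y$ whenever $x,y\in b$ for a block $b$ with $v\notin b$ is connected.
\end{enumerate}
\end{definition}

Think of the members of $\mathcal H$ as lines: by (P1) two points lie on at most one line, and by (P2) there are no triangles.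

\begin{example}[The cube]\label{ex:cube}
Let $X=(\mathbb Z/6)^3$ and let $\mathcal B$ consist of the $108$ \emph{lines}, on which two coordinates are fixed and one varies. Let $D_k=\{(i,i,i+k):i\in\mathbb Z/6\}$, let $G_1,G_1',G_2,G_2'$ be $D_0,D_1,D_2,D_3$, and let
\[
E_1=\{(1,1,5),(2,2,0)\},\qquad E_2=\{(3,3,1),(4,4,2)\},
\]
both inside $D_4$. Call $D_0,\dots,D_3,E_1,E_2$ the \emph{diagonal} sets; they are pairwise disjoint. The \emph{distance} of two points is the number of coordinates in which they differ. It is $1$ for distinct points of a line and $3$ for distinct points of one $D_k$. So a line meets each $D_k$ in at most one point, two lines share at most one point, and (P1) and (P4) follow. Each point lies on exactly three lines, which is (P3).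

(P2) for a line $K$ and $v\notin K$. A point of $K$ collinear with $v$ agrees with $v$ in the coordinate that varies on $K$, so there is at most one such point $y_1$. The point $v$ lies in at most one diagonal set, and this set meets $K$ in at most one point $y_2$. If both exist and $y_1\ne y_2$, then $v$ and $y_2$ have distance at most $1+1$ and also distance $3$, which is absurd.

(P2) for a diagonal set $K$ and $v\notin K$. Diagonal sets are disjoint, so $v$ can be adjacent to a point of $K$ only through a line. Two such points of $K$ would have distance at most $2$.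

(P5). Call a set with fixed third coordinate a \emph{layer}, and a line with varying third coordinate \emph{vertical}. The lines inside a layer that does not contain $v$ avoid $v$. They make the layer a $6\times6$ array in which points of the same row or column are joined; after the possible removal of the point $\hat v$ it is still connected. A vertical line disjoint from $S_v$ exists, since at most $2$ of the $36$ vertical lines meet $S_v$, and it joins these five layers. A point $x\notin S_v$ in the layer of $v$ lies on a vertical line that avoids $v$ and has five points in other layers, at most one of which is $\hat v$.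
\end{example}

Fix an admissible configuration and a total order on $X$ with $p_i<q_i$. For $K\subset X$ put
\[
t_K=\sum_{x<y,\ x,y\in K}x\wedge y\ \in\Lambda^2V^*,\qquad T=\{t_K:K\in\mathcal H\},
\]
so that $t_{E_i}=\tau_i$. Let $W$ have basis $w_b$, $b\in\mathcal B$, so $m=|\mathcal B|$. Attach to each $K\in\mathcal H$ a basis vector $e_K$ of $C\oplus\mathfrak z$ by $e_{E_i}=c_i$, $e_b=w_b$, $e_{G_i}=z_i$, $e_{G_i'}=z_i'$; the $e_K$ with $K$ big form a basis of $\mathfrak z$. Let $\mu$ be the member of the family \eqref{eq:family} with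
\begin{equation}\label{eq:mu}
[\mathbf x,\mathbf y]=\sum_{K\in\mathcal H}t_K(\mathbf x,\mathbf y)\,e_K .
\end{equation}
Its dimension is $n=|X|+|\mathcal B|+6$, which is $216+108+6=330$ for the cube. The family \eqref{eq:family} is $\mu+\Psi$.

\begin{theorem}\label{thm:adm}
Let $\mu\in\mathcal L_n$ be the algebra of an admissible configuration.
\begin{enumerate}
\item[(a)] $\mu$ is nilpotent of class $3$, and $\mu\notin\overline{\operatorname{Orb}(\lambda)}$ for every $\lambda\in\mathcal L_n$ with $\lambda\not\cong\mu$.
\item[(b)] $\mathcal C=\overline{GL_n*(\mu+\Psi)}$ is an irreducible component of $\mathcal L_n$, and every algebra in it is nilpotent of class at most $3$. The scheme defined by the Jacobi identities is smooth at $\mu$.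
\item[(c)] For $\psi$ in a nonempty open subset of $\Psi$, the algebra $\mu+\psi$ is not a degeneration of any $\lambda\in\mathcal L_n$.
\end{enumerate}
\end{theorem}

The relation $\tau_i\wedge p_i=\tau_i\wedge q_i=0$ ties the two points of $E_i$ together, so a block that contains one of them has to be handled together with the other. For a block $b$ put $b^+=b$ if $b\cap E=\emptyset$, and $b^+=b\cup\{\hat e\}$ if $b\cap E=\{e\}$; by (P4) these are the only cases, and $\hat e\notin b$.

\begin{lemma}\label{lem:comb}
\begin{enumerate}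
\item[(a)] $|X\setminus E|\ge5$.
\item[(b)] Let $b$ be a block. Each $E_i$ is contained in $b^+$ or disjoint from $b^+$, and $|K\cap b^+|\le1$ for every big $K\neq b$.
\item[(c)] If $b_1\ne b_2$ are blocks through $x$, then $b_1^+\cap b_2^+\subset S_x$.
\item[(d)] Every $x\notin E$ lies in a block disjoint from $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A block exists by (P3) and has at least five points outside $E$ by (P4).

(b) The set $b^+\cap E$ is empty or equal to one $E_i$. Let $K\ne b$ be big with two points in $b^+$. By (P1) they are not both in $b$, so they are $\hat e$ and some $y\in b$, where $b\cap E=\{e\}$. If $y=e$, then $K\supset\{e,\hat e\}$, against (P1). If $y\neq e$, then $y\notin\{e,\hat e\}$ is adjacent to $e$ through $b$ and to $\hat e$ through $K$, against (P2).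

(c) Let $y\in b_1^+\cap b_2^+$, $y\ne x$. By (P1), $b_1\cap b_2=\{x\}$, so we may assume $y\notin b_1$. Then $y=\hat e$ with $e\in b_1\cap E$. If $\hat e\notin b_2$, then $\hat e\in b_2^+\setminus b_2$ forces $e\in b_2$, so $e=x$ and $y=\hat x\in S_x$. If $\hat e\in b_2$ and $x\ne e$, then $x\notin\{e,\hat e\}$ is adjacent to $e$ through $b_1$ and to $\hat e$ through $b_2$, against (P2). If $\hat e\in b_2$ and $x=e$, then $b_2\supset\{e,\hat e\}$, against (P1).

(d) By (P2), $x$ is adjacent to at most one point of $E_i$, and by (P1) at most one block contains $x$ and this point. So at most two blocks through $x$ meet $E$, and (P3) gives a third.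
\end{proof}

\section{Linear algebra of the forms $t_K$}\label{sec:forms}

A \emph{monomial} is a wedge product of distinct elements of $X$; it \emph{avoids} $Y\subset X$ if none of its factors lies in $Y$. We write $\langle Y\rangle\subset V^*$ for the span of $Y$, $(Y)$ for the span of the monomials with at least one factor in $Y$, $(Y)^2$ for the span of those with at least two, and $Y\wedge V^*$ for the degree-$2$ part of $(Y)$. By (P1),
\begin{equation}\label{eq:disjoint}
\text{no monomial occurs in two of the forms }t_K,\ K\in\mathcal H .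
\end{equation}
In particular $T$ is linearly independent. We use freely that, for $0\ne\ell\in V^*$, a form $\omega$ with $\ell\wedge\omega=0$ is divisible by $\ell$ (complete $\ell$ to a basis). For $u\in V$, $\eta\in\operatorname{End}V$ and $\sigma\in\Lambda^2V^*$ put $\iota_u\sigma=\sigma(u,\cdot)$ and $(\sigma\circ\eta)(\mathbf x,\mathbf y)=\sigma(\eta\mathbf x,\mathbf y)+\sigma(\mathbf x,\eta\mathbf y)$, so that $(\xi\wedge\zeta)\circ\eta=(\xi\circ\eta)\wedge\zeta+\xi\wedge(\zeta\circ\eta)$.

\subsection{Ranks and linear relations}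

The rank of a $2$-form is the rank of its skew matrix. A sum $\sum_{j=1}^r\xi_j\wedge\zeta_j$ with linearly independent $\xi_1,\zeta_1,\dots,\xi_r,\zeta_r$ has rank $2r$.

\begin{lemma}\label{lem:rank}
If $|K|=k$, then $t_K$ has rank $2\lfloor k/2\rfloor$. If a $2$-form $t$ has rank at least $4$ and $t\wedge\ell=0$ with $\ell\in V^*$, then $\ell=0$.
\end{lemma}

\begin{proof}
For $K=\{x_1<\dots<x_k\}$ expansion gives $t_K=(x_1+x_2)\wedge(x_2+\dots+x_k)+t_{\{x_3,\dots,x_k\}}$. By induction $t_K=\sum_{j\le k/2}(x_{2j-1}+x_{2j})\wedge(x_{2j}+\dots+x_k)$. The covectors that occur have distinct first terms $x_1,x_2,x_3,\dots$, so they are independent. If $\ell\ne0$ and $t\wedge\ell=0$, then $t=\ell\wedge\ell'$ has rank at most $2$.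
\end{proof}

Put $\varepsilon_{xy}=1$ for $x<y$, $\varepsilon_{xy}=-1$ for $x>y$, and $\varepsilon_{xx}=0$. The matrix $(\varepsilon_{xy})_{x,y\in b}$ of $t_b$ is invertible for a block $b$, since $6$ is even, and a big set with one point removed still gives a form of rank $4$. Both facts are needed below, and $6$ is the smallest size for which both hold.

A relation $\sum_Kt_K\wedge\ell_K=0$ is the Jacobi identity on $V^3$ for new brackets $[e_K,\mathbf x]=\ell_K(\mathbf x)z$ with a central $z$. The relations $\tau_i\wedge p_i=\tau_i\wedge q_i=0$ are used in this way in \eqref{eq:family}. We show that there are no others, and we need this also modulo the points of certain small sets. Call $Y\subset X$ \emph{good} if every big $K$ has $|K\setminus Y|\le1$ or $|K\cap Y|\le1$. The empty set and one-point sets are good, and $b^+$ is good by Lemma~\ref{lem:comb}(b). Put $\mathcal H_Y=\{K\in\mathcal H:|K\setminus Y|\ge2\}$; these are the $K$ with $t_K\notin(Y)$.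

\begin{lemma}\label{lem:rel}
Let $Y$ be good and let $\Omega=\sum_{K\in\mathcal H}t_K\wedge\ell_K\in(Y)$ with $\ell_K\in V^*$. Then $\ell_K\in\langle Y\rangle$ for big $K\in\mathcal H_Y$, and $\ell_{E_i}\in\langle Y\cup E_i\rangle$ if $E_i\in\mathcal H_Y$.
\end{lemma}

\begin{proof}
Write $\ell_K=\sum_v\ell_{K,v}v$. A monomial that avoids $Y$ has coefficient $0$ in $\Omega$, and $t_{K'}\wedge\ell_{K'}$ contributes to a monomial only through a pair of its factors that lies in $K'$.

(i) Let $K\in\mathcal H_Y$ be big and $v\notin K\cup Y$. Since $|K\setminus Y|\ge5$, (P2) gives distinct $x,y\in K\setminus Y$ that are not adjacent to $v$. In the monomial $x\wedge y\wedge v$ the only adjacent pair is $\{x,y\}$, which lies only in $K$. So its coefficient is $\pm\ell_{K,v}$, and $\ell_{K,v}=0$.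

(ii) Let $E_i\in\mathcal H_Y$, so $E_i\cap Y=\emptyset$, and let $v\notin E_i\cup Y$. Consider $p_i\wedge q_i\wedge v$. The set $E_i$ contributes $\ell_{E_i,v}$. Another contributing set $K'$ contains $\{p_i,v\}$ or $\{q_i,v\}$, so it is big and lies in $\mathcal H_Y$. It contributes $\pm\ell_{K',q_i}$ or $\pm\ell_{K',p_i}$, where the point in the index is outside $K'$ by (P1) and outside $Y$. This is $0$ by (i), so $\ell_{E_i,v}=0$.

(iii) Let $K\in\mathcal H_Y$ be big, and let $\bar\ell_K$ be the part of $\ell_K$ in $\langle K\setminus Y\rangle$. By (P1) only $K$ contributes to monomials with all factors in $K\setminus Y$, so $t_{K\setminus Y}\wedge\bar\ell_K=0$. Since $|K\setminus Y|\ge5$, Lemma~\ref{lem:rank} gives $\bar\ell_K=0$. With (i) this gives $\ell_K\in\langle Y\rangle$.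
\end{proof}

The case $Y=\emptyset$ reads:
\begin{equation}\label{eq:H1}
\sum_Kt_K\wedge\ell_K=0\ \Longrightarrow\ \ell_K=0\text{ for big }K,\text{ and }\ell_{E_i}\in\langle p_i,q_i\rangle .
\end{equation}

\subsection{Brackets with values in $V$}

A deformation of $\mu$ may give $[\mathbf x,\mathbf y]$ a component $A(\mathbf x,\mathbf y)$ in $V$. For $A\in\Lambda^2V^*\otimes V$ let $\partial=\partial_A$ be the odd derivation of $\Lambda V^*$ with $\partial\xi=\xi\circ A$ for $\xi\in V^*$; thus $\partial(\xi\wedge\zeta)=\partial\xi\wedge\zeta-\xi\wedge\partial\zeta$. For $\sigma=\xi\wedge\zeta$ the cyclic sum of $\sigma(\mathbf x,A(\mathbf y,\mathbf v))$ is the value of $\xi\wedge\partial\zeta-\zeta\wedge\partial\xi$, so for all $2$-forms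
\begin{equation}\label{eq:cyc}
\sum_{\mathrm{cyc}}\sigma(\mathbf x,A(\mathbf y,\mathbf v))=-(\partial_A\sigma)(\mathbf x,\mathbf y,\mathbf v).
\end{equation}
For $f\in V^*$ and $\eta\in\operatorname{End}V$ let $(f\wedge\eta)(\mathbf x,\mathbf y)=f(\mathbf x)\eta\mathbf y-f(\mathbf y)\eta\mathbf x$. From the definitions,
\begin{align}
A=f\wedge\eta:&\quad\partial\xi=f\wedge(\xi\circ\eta),\quad\partial\sigma=f\wedge(\sigma\circ\eta);\label{eq:feta}\\
A=f\wedge\mathrm{id}:&\quad\partial\xi=f\wedge\xi,\quad\partial\sigma=2f\wedge\sigma;\label{eq:fid}\\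
A=t\otimes u:&\quad\partial\xi=\xi(u)\,t,\quad\partial\sigma=t\wedge\iota_u\sigma.\label{eq:tu}
\end{align}
The cocycle condition will force $\partial_At_b\in\langle T\rangle\wedge V^*$ for all blocks $b$. By \eqref{eq:fid} and \eqref{eq:tu} this has two obvious solutions: $t\otimes u$ with $t\in T$, which comes from a change of basis, and $f\wedge\mathrm{id}$, which is the $V$-component of the solvable deformations in Lemma~\ref{lem:solv}(b). The central technical statement is that there are no others.

\begin{proposition}\label{prop:H2}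
If $\partial_At_b\in\langle T\rangle\wedge V^*$ for all $b\in\mathcal B$, then $A=f\wedge\mathrm{id}+\sum_{K\in\mathcal H}t_K\otimes u_K$ with $f\in V^*$ and $u_K\in V$.
\end{proposition}

\begin{proof}
We must show $\partial x=f\wedge x+\sum_Kx(u_K)t_K$ for all $x\in X$. One block through $x$ determines $\partial x$ modulo $b^+$; three blocks determine it modulo $S_x$; what is left is one covector $f_x$ for each point, and connectivity makes these equal.

\emph{Step 1: one block.} Fix $b$, put $Y=b^+$ and write $\partial t_b=\sum_Kt_K\wedge\ell_K$. We have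
\[
\partial t_b=\sum_{x<y\text{ in }b}(y\wedge\partial x-x\wedge\partial y)=\sum_{y\in b}y\wedge\sum_{x\in b}\varepsilon_{xy}\,\partial x\ \in(Y),
\]
so Lemma~\ref{lem:rel} applies. For $E_i\in\mathcal H_Y$ we subtract from $\ell_{E_i}$ its part in $\langle E_i\rangle$, which does not change $\tau_i\wedge\ell_{E_i}$. Then $\ell_K\in\langle b^+\rangle$ for all $K\in\mathcal H_Y$. By Lemma~\ref{lem:comb}(b) the members of $\mathcal H\setminus\mathcal H_Y$ are $b$ and the set $E_i\subset b^+$, if there is one; for these $t_K\wedge\ell_K\in(b^+)^2$. Hence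
\begin{equation}\label{eq:step1}
\partial t_b\equiv\sum_{y\in b^+}y\wedge s_y\pmod{(b^+)^2},\qquad s_y=\sum_{K\in\mathcal H_Y}\ell_{K,y}\,t_K .
\end{equation}
Now observe:
\begin{equation}\label{eq:split}
\sum_{y\in b^+}y\wedge\omega_y\in(b^+)^2,\ \ \omega_y\in\Lambda^2V^*\ \Longrightarrow\ \omega_y\in b^+\wedge V^*\text{ for all }y\in b^+ ,
\end{equation}
because the monomials of the $\omega_y$ that avoid $b^+$ produce distinct monomials with exactly one factor in $b^+$. Comparing the two expressions for $\partial t_b$, we get $\sum_x\varepsilon_{xy}\partial x\in\langle T\rangle+b^+\wedge V^*$ for $y\in b$. The matrix $(\varepsilon_{xy})$ is invertible, so $\partial x\in\langle T\rangle+b^+\wedge V^*$ for all $x\in b$.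

\emph{Step 2: three blocks.} Fix $x$ and distinct blocks $b_1,b_2,b_3$ through $x$, by (P3). Write $\partial x=\sum_{y<v}\kappa_{yv}\,y\wedge v$. By Step 1 there are scalars $\gamma_K^{(k)}$, $k=1,2,3$, such that for pairs $\{y,v\}$ disjoint from $b_k^+$ we have $\kappa_{yv}=\gamma_K^{(k)}$ if $\{y,v\}\subset K\in\mathcal H$, and $\kappa_{yv}=0$ if no member of $\mathcal H$ contains the pair. Call $K$ \emph{visible} for $k$ if it contains a pair disjoint from $b_k^+$. If $K$ is visible for $k$ and $k'$, it contains a pair disjoint from $b_k^+\cup b_{k'}^+$: a set $E_i$ has only one pair, and a big $K$ differs from $b_k$ and $b_{k'}$, so it has at most two points in $b_k^+\cup b_{k'}^+$ by Lemma~\ref{lem:comb}(b). Thus $\gamma_K^{(k)}=\gamma_K^{(k')}$. Let $\gamma_K(x)$ be the common value, and $0$ if $K$ is visible for no $k$. Then every monomial of $\partial x-\sum_K\gamma_K(x)t_K$ is a pair that meets each of $b_1^+,b_2^+,b_3^+$. The three sets $b_k^+\setminus S_x$ are pairwise disjoint by Lemma~\ref{lem:comb}(c), and two points cannot meet all three. So the pair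 meets $S_x$.

Define $u_K\in V$ by $x(u_K)=\gamma_K(x)$ for $x\in X$ and replace $A$ by $A-\sum_Kt_K\otimes u_K$; by \eqref{eq:tu} the hypothesis is preserved. Now
\[
\partial x=f_x\wedge x\quad(x\notin E),\qquad\partial e=f_e\wedge e+g_e\wedge\hat e\quad(e\in E),
\]
with covectors $f_x=\sum_vf_{x,v}v$ and $g_e=\sum_vg_{e,v}v$, where $g_{e,\hat e}=0$.

\emph{Step 3: comparing the $f_x$ inside a block.} Fix $b$. Terms in square brackets below are present only if $b\cap E=\{e\}$ is nonempty. We compute
\begin{equation}\label{eq:lhs}
\partial t_b=\sum_{x<y\text{ in }b}(f_x+f_y)\wedge x\wedge y+\Big[\,g_e\wedge\hat e\wedge\sum_{y\in b}\varepsilon_{ey}\,y\,\Big]\ \in(b^+)^2 .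
\end{equation}
Apply Step 1 to the new $A$. By \eqref{eq:step1} and \eqref{eq:split}, $s_y\in b^+\wedge V^*$. Each $t_K$ with $K\in\mathcal H_Y$ has a monomial that avoids $b^+$, so \eqref{eq:disjoint} gives $\ell_{K,y}=0$ for $y\in b^+$, that is, $\ell_K=0$ for $K\in\mathcal H_Y$. Thus
\begin{equation}\label{eq:rhs}
\partial t_b=t_b\wedge\ell_b+\big[\,e\wedge\hat e\wedge\ell'\,\big]\qquad\text{with }\ell_b,\ell'\in V^* .
\end{equation}
We compare coefficients in \eqref{eq:lhs} and \eqref{eq:rhs}.
\begin{itemize}
\item Monomials $v\wedge x\wedge y$ with $x<y$ in $b$ and $v\notin b^+$. The bracketed terms contain $\hat e$ and do not contribute, so $f_{x,v}+f_{y,v}=\ell_{b,v}$. This holds for all pairs in $b$, so $f_{x,v}$ does not depend on $x\in b$.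
\item Monomials $v\wedge\hat e\wedge y$ with $b\cap E=\{e\}$, $y\in b\setminus\{e\}$, $v\notin b^+$. They contain one point of $b$ and do not contain $e$, so only the bracket in \eqref{eq:lhs} contributes, and $g_{e,v}=0$. Thus $g_e\in\langle b^+\rangle$ for every block $b$ through $e$, so $g_e\in\langle e,\hat e\rangle$ by Lemma~\ref{lem:comb}(c), and $g_e=\gamma e$. Since $\gamma e\wedge\hat e=-\gamma\hat e\wedge e$, we replace $f_e$ by $f_e-\gamma\hat e$ and $g_e$ by $0$. The first item is not affected, because $\hat e\in b^+$ for every block $b$ through $e$.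
\item Monomials $\hat e\wedge x\wedge y$ with $b\cap E=\{e\}$ and $x<y$ in $b\setminus\{e\}$. Now $g_e=0$ and $e$ is not a factor, so $f_{x,\hat e}+f_{y,\hat e}=\ell_{b,\hat e}$, and $f_{x,\hat e}$ does not depend on $x\in b\setminus\{e\}$.
\end{itemize}

\emph{Step 4: gluing.} Let $v\in X$ and let $b$ be a block with $v\notin b$. The function $x\mapsto f_{x,v}$ is constant on $b\setminus S_v$, by the first item if $v\notin b^+$ and by the third if $v=\hat e\in b^+$. By (P5) it has a constant value $f_v^\circ$ on $X\setminus S_v$. Put $f=\sum_vf_v^\circ v$. Since $x\in S_v$ means $v\in S_x$, we have $f_x-f\in\langle S_x\rangle$. Hence $\partial x=f\wedge x$ for $x\notin E$, and $\partial e-f\wedge e$ is a multiple of $\hat e\wedge e=\pm\tau_i$ for $e\in E_i$. So $A=f\wedge\mathrm{id}+\sum_i\tau_i\otimes u_i$ for suitable $u_i\in V$.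
\end{proof}

\subsection{Four consequences}

Statements about an endomorphism $\eta$ of $V$ follow from Proposition~\ref{prop:H2} applied to $A=f\wedge\eta$ for a well-chosen point $f$.

\begin{lemma}\label{lem:D}
Let $\{i,l\}=\{1,2\}$.
\begin{enumerate}
\item[(a)] If $B\in\Lambda^2V^*$ and $p_i\wedge B\in\langle T\rangle\wedge V^*$, then $B\in\langle T\rangle+E_i\wedge V^*$.
\item[(b)] If $\eta\in\operatorname{End}V$ and $t_b\circ\eta\in E_i\wedge V^*+\mathbb C\tau_l$ for all blocks $b$, then $\eta\mathbf x=p_i(\mathbf x)u+q_i(\mathbf x)u'$ for some $u,u'\in V$.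
\item[(c)] If $D\in\operatorname{End}V$ and $t_b\circ D\in\langle T\rangle$ for all blocks $b$, then $D$ is a scalar.
\item[(d)] If $u\in V$ and $\iota_ut_b\in\langle p_i,q_i\rangle$ for all blocks $b$, then $u=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $p=p_i$, $q=q_i$.

(a) Write $p\wedge B=\sum_Kt_K\wedge\ell_K$ and apply Lemma~\ref{lem:rel} with $Y=\{p\}$, for which $\mathcal H_Y=\mathcal H\setminus\{E_i\}$. After subtracting an element of $\langle E_l\rangle$ from $\ell_{E_l}$ we have $\ell_K=\beta_Kp$ with scalars $\beta_K$ for $K\ne E_i$. So $p\wedge\big(B-\sum_{K\ne E_i}\beta_Kt_K-q\wedge\ell_{E_i}\big)=0$, and the form in parentheses is divisible by $p$.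

(b) Put $\theta\xi=\xi\circ\eta$ and $A=p\wedge\eta$. By \eqref{eq:feta}, $\partial t_b=p\wedge(t_b\circ\eta)\in\tau_i\wedge V^*+\mathbb C\,\tau_l\wedge p$. Proposition~\ref{prop:H2} gives $f\in V^*$ with
\[
p\wedge\theta x=f\wedge x+\sum_K\gamma_K(x)\,t_K\qquad(x\in X).
\]
All monomials of $p\wedge\theta x-f\wedge x$ contain $p$ or $x$. A big $K$ has a pair that avoids both, so by \eqref{eq:disjoint} only $\tau_i$ and $\tau_l$ occur on the right, and $\tau_l$ only if $x\in E_l$. For $x\notin E$, wedging with $p$ gives $p\wedge f\wedge x=0$, so $f\in\langle p,x\rangle$; two choices of $x$ give $f=\alpha p$. Then for every $x\in X$ the form $p\wedge(\theta x-\alpha x)$ lies in $\langle\tau_i,\tau_l\rangle$ and is divisible by $p$, so it is a multiple of $p\wedge q$, and $\theta x\in\alpha x+\langle p,q\rangle$. Take a block $b$ disjoint from $E$, by Lemma~\ref{lem:comb}(d). Then $t_b\circ\eta\in2\alpha t_b+E_i\wedge V^*$, so the hypothesis gives $2\alpha t_b\in E_i\wedge V^*+\mathbb C\tau_l$. The monomials of $t_b$ avoid $E$, so $\alpha=0$. Hence $\theta(V^*)\subset\langle p,q\rangle$,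 which is the assertion.

(c) Put $\theta\xi=\xi\circ D$, and for $v\in X\setminus E$ let $A=v\wedge D$. Then $\partial t_b=v\wedge(t_b\circ D)\in\langle T\rangle\wedge V^*$, and Proposition~\ref{prop:H2} gives $v\wedge\theta x=f_v\wedge x+\sum_K\gamma_Kt_K$. The monomials of $v\wedge\theta x-f_v\wedge x$ contain $v$ or $x$, so the only form $t_K$ that can occur is $\pm x\wedge\hat x$, for $x\in E$. For $x\notin E\cup\{v\}$ we get $v\wedge\theta x=f_v\wedge x$, so $f_v\in\langle v,x\rangle$. Two choices of $x$, available by Lemma~\ref{lem:comb}(a), give $f_v=\alpha_vv$, and then $\theta x\in\alpha_vx+\mathbb Cv$. For distinct $x,v,v'\notin E$ the element $\theta x$ lies in $(\alpha_vx+\mathbb Cv)\cap(\alpha_{v'}x+\mathbb Cv')$, so $\alpha_v=\alpha_{v'}$ and $\theta x=\alpha_vx$. Thus all $\alpha_v$ equal one $\alpha$, and $\theta x=\alpha x$ for $x\notin E$. For $e\in E$ the form $v\wedge(\theta e-\alpha e)$ is a multiple of $e\wedge\hat e$, which is not divisible by $v$. So $\theta e-\alpha e\in\mathbb Cv$ for all $v\notin E$, and $\theta e=\alpha e$.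

(d) We have $\iota_ut_b=\sum_{y\in b}\big(\sum_{x\in b}x(u)\varepsilon_{xy}\big)y$. For $x\notin E$ take a block $b\ni x$ disjoint from $E$. Then $\iota_ut_b\in\langle b\rangle\cap\langle p,q\rangle=0$, and $x(u)=0$ because $(\varepsilon_{xy})$ is invertible. For $e\in E$ take any block $b\ni e$. Its other points are outside $E$ by (P4), so $\iota_ut_b=e(u)\sum_{y\in b\setminus\{e\}}\varepsilon_{ey}y$, which lies in $\langle p,q\rangle$ only if $e(u)=0$.
\end{proof}

\section{Derivations of $\mu$}\label{sec:der}

Since $T$ is linearly independent, the brackets \eqref{eq:mu} span $C\oplus\mathfrak z$. Hence $\mathfrak g^2=C\oplus\mathfrak z$, $\mathfrak g^3=[C,V]=W'\neq0$, and $\mu$ has class exactly $3$. The center of $\mu$ is $\mathfrak z$: if $u+\sum_i\gamma_ic_i$ is central with $u\in V$, the $w_b$-components of its brackets with $V$ give $\iota_ut_b=0$ for all $b$, so $u=0$ by Lemma~\ref{lem:D}(d), and then $\gamma_ip_i=0$.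

\begin{proposition}\label{prop:der}
$\operatorname{Der}(\mu)=\operatorname{ad}(R)\oplus\operatorname{Hom}(V,\mathfrak z)$.
\end{proposition}

\begin{proof}
One inclusion is Lemma~\ref{lem:family}. Let $\delta\in\operatorname{Der}(\mu)$. It preserves $\mathfrak g^2=C\oplus\mathfrak z$, $\mathfrak g^3=W'$ and the center $\mathfrak z$. Write $\delta\mathbf x\equiv D\mathbf x+\sum_kg_k(\mathbf x)c_k\pmod{\mathfrak z}$ with $D\in\operatorname{End}V$ and $g_k\in V^*$. Let $a^K$ denote the component of $a\in\mathfrak g$ along $e_K$. We compare components in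
\[
\sum_{L\in\mathcal H}t_L(\mathbf x,\mathbf y)\,\delta e_L=[\delta\mathbf x,\mathbf y]+[\mathbf x,\delta\mathbf y].
\]

Along $w_b$ the right side is $t_b\circ D$, since $[C,V]\subset W'$, and the left side lies in $\langle T\rangle$. By Lemma~\ref{lem:D}(c), $D=\alpha\cdot\mathrm{id}$. Along $c_k$ we get $\sum_i(\delta c_i)^{E_k}\tau_i=2\alpha\tau_k$, because $\delta\mathfrak z\subset\mathfrak z$; so $\delta c_i\equiv2\alpha c_i\pmod{\mathfrak z}$. Then $\delta[c_i,\mathbf x]=[\delta c_i,\mathbf x]+[c_i,\delta\mathbf x]=3\alpha[c_i,\mathbf x]$, so $\delta=3\alpha$ on $W'$. So far $\delta$ could be $\alpha$ times the degree derivation of a grading; the form $t_{G_k}$ now excludes this. Along $z_k$,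
\[
\sum_i(\delta c_i)^{G_k}\tau_i+\sum_b(\delta w_b)^{G_k}t_b+3\alpha\,t_{G_k}=2\alpha\,t_{G_k}+g_k\wedge p_k .
\]
The form $t_{G_k}$ has a monomial that avoids $p_k$, and by \eqref{eq:disjoint} it occurs in no other term; so $\alpha=0$. Every monomial of $g_k\wedge p_k$ contains $p_k$, whereas each $t_b$ and the form $\tau_i$ with $i\ne k$ have monomials that avoid $p_k$. So $g_k\wedge p_k\in\mathbb C\tau_k$ and $g_k\in\langle p_k,q_k\rangle$.

The maps $\operatorname{ad}r$, $r\in R$, have $D=0$ and realize every such pair $(g_1,g_2)$, as computed in Lemma~\ref{lem:family}. After subtracting one of them, $\delta(V)\subset\mathfrak z$. Then $\delta[\mathbf x,\mathbf y]=0$ for all $\mathbf x,\mathbf y\in V$, so $\delta$ kills $\mathfrak g^2$ and lies in $\operatorname{Hom}(V,\mathfrak z)$.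
\end{proof}

\section{Cocycles of $\mu$}\label{sec:cocycles}

\begin{proposition}\label{prop:coc}
$Z^2(\mu)=B^2(\mu)+\Psi$.
\end{proposition}

The inclusion $\supset$ holds because $\mu+s\psi$ is a Lie bracket for all $s\in\mathbb C$ and $\psi\in\Psi$. Let $\varphi\in Z^2(\mu)$. We subtract coboundaries $dM$ one after another, keep the name $\varphi$ for the result, and end with an element of $\Psi$. Each $M$ is zero on those summands $V,C,\mathfrak z$ and those basis vectors $e_K$ on which it is not specified. Steps 1--4 reduce $\varphi$ to a shape governed by one covector $f$, the trace of a possible solvable deformation; Step 5 shows $f=0$; Step 6 removes what remains.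

\subsection*{Step 1: the values on the center}
For $z\in\mathfrak z$ and $a,b\in\mathfrak g$ all brackets with $z$ vanish, so
\[
d\varphi(z,a,b)=\varphi(z,[a,b])-[\varphi(z,a),b]-[a,\varphi(z,b)] ,
\]
and $\varphi(z,\cdot)$ is a derivation. By Proposition~\ref{prop:der} there is a linear map $M:\mathfrak z\to R$ with $\varphi(z,\cdot)-\operatorname{ad}M(z)\in\operatorname{Hom}(V,\mathfrak z)$. For every linear map $M$,
\begin{equation}\label{eq:dMz}
dM(z,\cdot)=\operatorname{ad}M(z)\qquad(z\in\mathfrak z).
\end{equation}
After subtracting $dM$ we have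
\begin{equation}\label{eq:N}
\varphi(z,V)\subset\mathfrak z\quad\text{and}\quad\varphi(z,C\oplus\mathfrak z)=0\qquad(z\in\mathfrak z).
\end{equation}

\subsection*{Step 2: the equations}
From here on $K,L$ denote big sets, and $\{i,l\}=\{1,2\}$. Name the components of a cocycle $\varphi$ that satisfies \eqref{eq:N}:
\begin{align*}
\varphi(\mathbf x,\mathbf y)&\equiv A(\mathbf x,\mathbf y)+\sum_kB_k(\mathbf x,\mathbf y)\,c_k\pmod{\mathfrak z},\\
\varphi(c_i,\mathbf x)&=\eta_i\mathbf x+\sum_k\eta_i^k(\mathbf x)\,c_k+\sum_K\eta_i^K(\mathbf x)\,e_K,\\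
\varphi(e_L,\mathbf x)&=h_L(\mathbf x)=\sum_Kh_L^K(\mathbf x)\,e_K,
\end{align*}
with $A\in\Lambda^2V^*\otimes V$, $B_k\in\Lambda^2V^*$, $\eta_i\in\operatorname{End}V$ and covectors $\eta_i^k,\eta_i^K,h_L^K$. Let $\chi_i=\varphi(c_l,c_i)$, so $\chi_1=-\chi_2$, with components $\chi_i^k$ along $c_k$ and $\chi_i^K$ along $e_K$. Write $[c_k,\mathbf x]=\sum_K\rho_k^K(\mathbf x)e_K$; thus $\rho_k^{G_k}=p_k$, $\rho_k^{G_k'}=q_k$, and all other $\rho_k^K$ are $0$.

\emph{The triple $(c_i,\mathbf x,\mathbf y)$.} The six terms of $d\varphi(c_i,\mathbf x,\mathbf y)$ are evaluated with $[c_i,C\oplus\mathfrak z]=0$, with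
\[
\varphi([c_i,\mathbf x],\mathbf y)+\varphi([\mathbf y,c_i],\mathbf x)=(p_i\wedge h_{G_i}+q_i\wedge h_{G_i'})(\mathbf x,\mathbf y),
\]
and with $\varphi([\mathbf x,\mathbf y],c_i)=\tau_l(\mathbf x,\mathbf y)\chi_i$, which uses \eqref{eq:N}. The result is
\[
[c_i,A(\mathbf x,\mathbf y)]=[\varphi(c_i,\mathbf x),\mathbf y]+[\mathbf x,\varphi(c_i,\mathbf y)]+(p_i\wedge h_{G_i}+q_i\wedge h_{G_i'})(\mathbf x,\mathbf y)+\tau_l(\mathbf x,\mathbf y)\chi_i .
\]
The $V$-component says that $\chi_i\in C\oplus\mathfrak z$. The components along $c_k$ and $e_K$ are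
\begin{align}
0&=\tau_k\circ\eta_i+\chi_i^k\,\tau_l,\label{eq:2c}\\
\rho_i^K\circ A&=t_K\circ\eta_i+\sum_k\eta_i^k\wedge\rho_k^K+p_i\wedge h_{G_i}^K+q_i\wedge h_{G_i'}^K+\chi_i^K\,\tau_l.\label{eq:2K}
\end{align}

\emph{The triple $(\mathbf x,\mathbf y,\mathbf v)$.} The condition is $\sum_{\mathrm{cyc}}[\mathbf x,\varphi(\mathbf y,\mathbf v)]=\sum_{\mathrm{cyc}}\varphi([\mathbf x,\mathbf y],\mathbf v)$. On the left use \eqref{eq:cyc} and $[\mathbf x,c_k]=-\sum_K\rho_k^K(\mathbf x)e_K$; on the right insert \eqref{eq:mu}. The components along $c_k$ and $e_K$ are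
\begin{align}
-\partial_A\tau_k&=\sum_j\tau_j\wedge\eta_j^k,\label{eq:3c}\\
-\partial_At_K-\sum_k\rho_k^K\wedge B_k&=\sum_j\tau_j\wedge\eta_j^K+\sum_Lt_L\wedge h_L^K.\label{eq:3K}
\end{align}

\emph{First consequences.} For a block $K=b$ all $\rho_k^b$ vanish, and \eqref{eq:2K} gives $t_b\circ\eta_i\in E_i\wedge V^*+\mathbb C\tau_l$. By Lemma~\ref{lem:D}(b), $\eta_i=p_i\otimes u_i+q_i\otimes u_i'$, and therefore
\begin{equation}\label{eq:eta}
\sigma\circ\eta_i=p_i\wedge\iota_{u_i}\sigma+q_i\wedge\iota_{u_i'}\sigma\ \in E_i\wedge V^*\qquad(\sigma\in\Lambda^2V^*).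
\end{equation}
Insert this in \eqref{eq:2K} for $K=b$. Since $\tau_l\notin E_i\wedge V^*$, we get $\chi_i^b=0$, and what remains has the form $p_i\wedge\xi+q_i\wedge\xi'=0$. Wedging with $q_i$ or $p_i$ shows $\xi,\xi'\in\langle p_i,q_i\rangle$. Thus
\begin{equation}\label{eq:2w}
\chi_i\in C\oplus W',\qquad\iota_{u_i}t_b+h_{G_i}^b\in\langle p_i,q_i\rangle,\qquad\iota_{u_i'}t_b+h_{G_i'}^b\in\langle p_i,q_i\rangle .
\end{equation}
Everything in this step holds for every cocycle that satisfies \eqref{eq:N}, so it may be used again after each subtraction that preserves \eqref{eq:N}.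

\subsection*{Step 3: the component $A$}
By \eqref{eq:3K} for $K=b$, $\partial_At_b\in\langle T\rangle\wedge V^*$. Proposition~\ref{prop:H2} gives $A=f\wedge\mathrm{id}+\sum_j\tau_j\otimes u_{E_j}+\sum_Lt_L\otimes u_L$. The last two sums are the $V$-component of a coboundary; the difficulty is that subtracting it must not destroy \eqref{eq:N}.

For $K=G_i$, equations \eqref{eq:2K} and \eqref{eq:eta} give $p_i\circ A\in E_i\wedge V^*+\mathbb C\tau_l$. On the other hand $p_i\circ A=f\wedge p_i+\sum_jp_i(u_{E_j})\tau_j+\sum_Lp_i(u_L)t_L$, and each $t_L$ has a monomial that avoids $E_i$ and occurs in no other element of $T$. So $p_i(u_L)=0$. The same argument with $K=G_i'$, where the left side of \eqref{eq:2K} is $q_i\circ A$, gives $q_i(u_L)=0$. This holds for $i=1,2$ and all big $L$.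

Let $M(c_j)=-u_{E_j}$ and $M(e_L)=-u_L$. Then $dM(\mathbf x,\mathbf y)=-M[\mathbf x,\mathbf y]=(A-f\wedge\mathrm{id})(\mathbf x,\mathbf y)$. For $z\in\mathfrak z$ the vector $M(z)\in V$ is killed by $p_1,q_1,p_2,q_2$, so $\tau_k(M(z),\cdot)=0$ and $[c_k,M(z)]=0$. By \eqref{eq:dMz}, $dM(z,\cdot)$ maps $V$ to $\mathfrak z$ and kills $C\oplus\mathfrak z$. After subtracting $dM$, \eqref{eq:N} holds and $A=f\wedge\mathrm{id}$. By \eqref{eq:fid}, $\xi\circ A=f\wedge\xi$ and $\partial_A\sigma=2f\wedge\sigma$.

\subsection*{Step 4: the components $\eta_i$ and $h_L$}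
For $K=b$ equation \eqref{eq:3K} is a relation among the elements of $T$, and \eqref{eq:H1} gives $h_L^b=-2\delta_{Lb}f$ for all big $L$. In particular $h_{G_i}^b=h_{G_i'}^b=0$, so \eqref{eq:2w} and Lemma~\ref{lem:D}(d) give $u_i=u_i'=0$, that is, $\eta_i=0$.

For $K=G_k$ equation \eqref{eq:3K} shows $p_k\wedge B_k\in\langle T\rangle\wedge V^*$. By Lemma~\ref{lem:D}(a), with $\{k,k'\}=\{1,2\}$ and the multiple of $\tau_k$ absorbed into $p_k\wedge r_k$,
\begin{equation}\label{eq:B}
B_k=\sum_L\beta_{k,L}\,t_L+\beta_k\,\tau_{k'}+p_k\wedge r_k+q_k\wedge r_k'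
\end{equation}
with scalars $\beta_{k,L},\beta_k$ and covectors $r_k,r_k'$. Hence $p_k\wedge B_k$ equals $\sum_L\beta_{k,L}\,t_L\wedge p_k$ plus a form in $\langle\tau_1,\tau_2\rangle\wedge V^*$, and $q_k\wedge B_k$ equals $\sum_L\beta_{k,L}\,t_L\wedge q_k$ plus such a form. Applying \eqref{eq:H1} to \eqref{eq:3K} for $K=G_k$ and $K=G_k'$, and combining with the case $K=b$, we obtain $h_L^K=-2\delta_{KL}f-\sum_k\beta_{k,L}\rho_k^K$ for all big $K,L$. In other words,
\[
h_L(\mathbf x)=-2f(\mathbf x)\,e_L-\sum_k\beta_{k,L}\,[c_k,\mathbf x].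
\]
Let $M(e_L)=-\sum_k\beta_{k,L}c_k$. By \eqref{eq:dMz}, $dM(e_L,\cdot)=-\sum_k\beta_{k,L}\operatorname{ad}c_k\in\operatorname{Hom}(V,\mathfrak z)$. Also $dM(\mathbf x,\mathbf y)=-M[\mathbf x,\mathbf y]=\sum_{k,L}\beta_{k,L}t_L(\mathbf x,\mathbf y)c_k$ and $dM(c_i,\mathbf x)=-M[c_i,\mathbf x]\in C$. After subtracting $dM$, condition \eqref{eq:N}, $A=f\wedge\mathrm{id}$ and $\eta_i=0$ persist, \eqref{eq:B} holds with all $\beta_{k,L}=0$, and
\[
h_L^K=-2\delta_{KL}\,f .
\]

\subsection*{Step 5: $f=0$}
At this point $\varphi$ looks like $f\wedge D$ for a map $D$ of weight $1$ on $V$ and weight $2$ on $\mathfrak z$. The bracket $[V,V]\ni c_i$ asks for weight $2$ on $c_i$, and the bracket $[c_i,V]\ni z_i$ asks for weight $1$. The equations make this conflict precise. Equation \eqref{eq:3c} for $k=i$ reads $\tau_i\wedge(\eta_i^i+2f)+\tau_l\wedge\eta_l^i=0$, so \eqref{eq:H1} gives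
\begin{equation}\label{eq:star}
\eta_i^i+2f\in\langle p_i,q_i\rangle .
\end{equation}
Equation \eqref{eq:2K} for $K=G_i$ reads $f\wedge p_i=\eta_i^i\wedge p_i+2f\wedge p_i+\chi_i^{G_i}\tau_l$, that is, $(\eta_i^i+f)\wedge p_i=-\chi_i^{G_i}\tau_l$. Since $\tau_l$ is not divisible by $p_i$, we get $\chi_i^{G_i}=0$ and $\eta_i^i+f\in\mathbb Cp_i$. For $K=G_i'$ it reads $(\eta_i^i+f)\wedge q_i=-\chi_i^{G_i'}\tau_l$, so $\chi_i^{G_i'}=0$ and $\eta_i^i+f\in\mathbb Cq_i$. Therefore $\eta_i^i=-f$; here both $z_i$ and $z_i'$ are used. Now \eqref{eq:star} gives $f\in\langle p_1,q_1\rangle\cap\langle p_2,q_2\rangle=0$; here both $c_1$ and $c_2$ are used. Hence $A=0$, $\eta_i^i=0$, all $h_L=0$, and $\varphi(\mathfrak z,\mathfrak g)=0$.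

Since $\chi_1=-\chi_2$, the four vanishing components found above show that $\chi_i$ has no $W'$-component. By \eqref{eq:2c} with $\eta_i=0$ it has no $C$-component, so $\varphi(c_1,c_2)=0$ by \eqref{eq:2w}. Equation \eqref{eq:2K} for $K=G_l$ and $K=G_l'$ now reads $\eta_i^l\wedge p_l=0$ and $\eta_i^l\wedge q_l=0$, so $\eta_i^l=0$. We have reached
\begin{equation}\label{eq:state}
\varphi(\mathfrak z,\mathfrak g)=0,\qquad\varphi(c_1,c_2)=0,\qquad\varphi(C,V)\subset\mathfrak z,\qquad\varphi(V,V)\subset C\oplus\mathfrak z .
\end{equation}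

\subsection*{Step 6: the remaining components}
We have $B_k=\beta_k\tau_{k'}+p_k\wedge r_k+q_k\wedge r_k'$. Subtract $dM$ for the following two maps.
\begin{enumerate}
\item[(i)] $M(c_{k'})=-\beta_kc_k$ for $k=1,2$. Then $dM(\mathbf x,\mathbf y)=-M[\mathbf x,\mathbf y]=\sum_k\beta_k\tau_{k'}(\mathbf x,\mathbf y)c_k$ and $dM(c_i,\mathbf x)=[Mc_i,\mathbf x]\in\mathfrak z$.
\item[(ii)] $M|_V=D\in\operatorname{End}V$ with $p_k\circ D=-r_k'$ and $q_k\circ D=r_k$ for $k=1,2$; such $D$ exists because $p_1,q_1,p_2,q_2$ are independent. Then $dM(\mathbf x,\mathbf y)=[D\mathbf x,\mathbf y]+[\mathbf x,D\mathbf y]$ has $c_k$-component $\tau_k\circ D=-r_k'\wedge q_k+p_k\wedge r_k=p_k\wedge r_k+q_k\wedge r_k'$, and $dM(c_i,\mathbf x)=[c_i,D\mathbf x]\in\mathfrak z$.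
\end{enumerate}
In both cases $dM(\mathfrak z,\mathfrak g)=0$ by \eqref{eq:dMz} and $dM(c_1,c_2)=0$ because $[C,C]=0$. So \eqref{eq:state} persists, and now $B_1=B_2=0$.

Equation \eqref{eq:3K} has become $\sum_j\tau_j\wedge\eta_j^K=0$, so $\eta_i^K\in\langle p_i,q_i\rangle$ for all big $K$ by \eqref{eq:H1}. Thus $\varphi(c_i,\mathbf x)=p_i(\mathbf x)\zeta_i+q_i(\mathbf x)\zeta_i'$ with $\zeta_i,\zeta_i'\in\mathfrak z$. Let $M(z_i)=-\zeta_i$ and $M(z_i')=-\zeta_i'$. Then $dM(c_i,\mathbf x)=-M[c_i,\mathbf x]=\varphi(c_i,\mathbf x)$, $dM(\mathfrak z,\mathfrak g)=0$, $dM(c_1,c_2)=0$ and $dM(V,V)\subset\mathfrak z$. After this last subtraction $\varphi$ vanishes when an argument lies in $C\oplus\mathfrak z$ and maps $V\times V$ to $\mathfrak z$. So $\varphi\in\Psi$, and Proposition~\ref{prop:coc} is proved.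

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:adm}]
By Lemma~\ref{lem:family}, $\mu+\Psi\subset\mathcal L_n$. Proposition~\ref{prop:coc} is hypothesis \eqref{eq:versal}. By Proposition~\ref{prop:der} and Lemma~\ref{lem:family}, $\dim\operatorname{Der}(\mu)=4+d(m+4)\le\dim\operatorname{Der}(\mu+\psi)$ for all $\psi\in\Psi$. Proposition~\ref{prop:crit} now gives all assertions except those on the class. The class of $\mu$ was computed in Section~\ref{sec:der}. Class at most $3$ is the vanishing of all brackets $[a,[b,[c,e]]]$, a closed and $GL_n$-invariant condition that holds on $\mu+\Psi$, hence on $\mathcal C$.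
\end{proof}

\subsection{Dimension $330$}

Apply Theorem~\ref{thm:adm} to the cube of Example~\ref{ex:cube}. Part (a) gives Theorem~\ref{thm:main}(a) for $n=330$. For Theorem~\ref{thm:main}(b) let $\mathcal C$ be the component of Theorem~\ref{thm:adm}(b). It contains the affine space $\mu+\Psi$, so
\[
\dim\mathcal C\ \ge\ \dim\Psi=112\binom{216}{2}=2\,600\,640,
\]
while orbits have dimension at most $330^2=108\,900$. Hence no orbit is dense in $\mathcal C$. An orbit in $\mathcal C$ that is open in $\mathcal L_{330}$ would be a nonempty open subset of the irreducible set $\mathcal C$, hence dense; so there is none. Let $\Psi^\circ\subset\Psi$ be the open set of Theorem~\ref{thm:adm}(c). Since $GL_n\times\Psi^\circ$ is dense in $GL_n\times\Psi$, the set $GL_n*(\mu+\Psi^\circ)$ is dense in $\mathcal C$. If the algebras $\mu+\psi$ with $\psi\in\Psi^\circ$ formed finitely many isomorphism classes, $\mathcal C$ would be a finite union of orbit closures, and by irreducibility one orbit would be dense. So they form infinitely many classes.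

\subsection{All dimensions $n\ge3900$}

By Theorem~\ref{thm:adm}(a) it suffices to find admissible configurations with $|X|+|\mathcal B|+6=n$. We take several copies of the cube and adjust the dimension by the number of blocks that link them. Links are necessary: if a part $X''\subset X$ is disjoint from $E$ and from the four sets $G_i,G_i'$, and no block meets both $X''$ and its complement, then the map that is $1$ on the basis vectors of $V$ dual to $X''$, $2$ on the $w_b$ with $b\subset X''$ and $0$ on the other basis vectors is a derivation of $\mu$ outside $\operatorname{ad}(R)\oplus\operatorname{Hom}(V,\mathfrak z)$. Condition (P5) excludes this.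

Let $k\ge12$ and $X=(\mathbb Z/6)^3\times\{1,\dots,k\}$; the subset with last coordinate $j$ is \emph{copy} $j$. Let $\mathcal B$ contain the $108k$ lines of all copies, and place $G_1,G_1',G_2,G_2',E_1,E_2$ in copy $1$ as in Example~\ref{ex:cube}. Add \emph{extra blocks} $\{x\}\times J$ with $x\in(\mathbb Z/6)^3$, $J\subset\{1,\dots,k\}$, $|J|=6$, subject to the rule that for each fixed $x$ the sets $J$ used are pairwise disjoint. Conditions (P1)--(P4) hold for every choice that obeys the rule.

(P1), (P3), (P4). Distinct extra blocks are disjoint, and an extra block meets each copy in at most one point. All other members of $\mathcal H$ lie in one copy, where Example~\ref{ex:cube} applies. Every point lies on three lines.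

(P2). Points in different copies are adjacent only if they have the same $x$ and lie in a common extra block. Points in the same copy are adjacent as in Example~\ref{ex:cube} in copy $1$, and only through lines in the other copies. Let $K$ lie in copy $j$. For $v$ in copy $j$ the argument of Example~\ref{ex:cube} applies; for $v=(x',j')$ with $j'\neq j$, the only point of copy $j$ that can be adjacent to $v$ is $(x',j)$. Let $K=\{x\}\times J$ and $v=(x',j')\notin K$. If $x'\ne x$, only $(x,j')$ can be adjacent to $v$. If $x'=x$, then $j'\notin J$, so all points of $K$ lie in other copies than $v$; an extra block through $v$ is disjoint from $K$, and no point of $K$ is adjacent to $v$.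

(P5). We link the copies by a chain of intervals, laid twice so that one link survives the removal of $v$. Let $r=r_k=\lceil(k-1)/5\rceil$, so $r\ge3$ and $5r-3\le k\le5r+1$. Put $J_i=\{5i-4,\dots,5i+1\}$ for $i<r$ and $J_r=\{k-5,\dots,k\}$. For $i+1<r$ the sets $J_i$ and $J_{i+1}$ share $5i+1$. The largest element $5r-4$ of $J_{r-1}$ lies in $J_r$, because $k-5\le5r-4\le k$. So consecutive sets intersect, and their union is $\{1,\dots,k\}$. If $i'\ge i+2$, then $J_i\cap J_{i'}=\emptyset$: for $i'<r$ because $5i+1<5i'-4$, and for $i'=r$ because $5i+1\le5r-9<k-5$. Choose distinct $x_1,\dots,x_4\in(\mathbb Z/6)^3$ with $(x_s,1)\notin E$, and use the $2r$ extra blocks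
\[
\{x_1\}\times J_i,\ \{x_3\}\times J_i\quad(i\text{ odd}),\qquad\{x_2\}\times J_i,\ \{x_4\}\times J_i\quad(i\text{ even}),
\]
which obey the rule. Let $v\in X$. The set $S_v$ lies in one copy. That copy minus $S_v$ is connected by lines avoiding $v$, by Example~\ref{ex:cube}, and every other copy is connected by its lines. For each $i$ the two blocks with set $J_i$ are disjoint and avoid $E$, so one of them is disjoint from $S_v$. It connects the copies $j\in J_i$, and the chain connects all copies. Further extra blocks only add edges.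

At each of the remaining $212$ points $x$ we may use up to $\lfloor k/6\rfloor\ge2$ disjoint sets $J$, so any number $s\in\{0,\dots,424\}$ of further extra blocks is possible. This realizes all dimensions
\[
n=216k+108k+2r_k+s+6=n_k+s,\qquad n_k=324k+2r_k+6,\quad0\le s\le424 .
\]
Since $r_{k+1}\le r_k+1$, we have $n_{k+1}\le n_k+326$, so the intervals $[n_k,n_k+424]$ for $k\ge12$ overlap and cover all $n\ge n_{12}=324\cdot12+2\cdot3+6=3900$. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{CKLO}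
J. M. Casas, A. Kh. Khudoyberdiyev, M. Ladra, B. A. Omirov,
\emph{On the degenerations of solvable Leibniz algebras},
arXiv:1211.2922 (2012).

\end{thebibliography}
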